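# Dense images of $\mathrm{SL}_n(\mathbf Z)$ in $\mathrm{Sym}(\mathbf Z)$

## 1. $\mathrm{SL}_3(\mathbf Z)$ acting on integer vectors and on residues

Let $\mathrm{SL}_3(\mathbf Z)$ act on the nonzero vectors of $\mathbf Z^3$, and fix points one at a time. A matrix fixing $e_1$ and $e_2$ has columns $e_1,\ e_2,\ (a,b,1)^T$, where the last entry is $1$ because the determinant is $1$. So the pointwise stabilizer of $\{e_1,e_2\}$ is a copy of $\mathbf Z^2$, still infinite. Fix $e_3$ as well, and only the identity is left. The orbits are infinite (that of $e_1$ contains all $e_1+ke_2$), but three points pin down the group element.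

Now let the same group act on the disjoint union $\bigsqcup_{k\ge1}(\mathbf Z/2^k)^3$. Every orbit is finite. On the other hand, no finite set $F$ of points pins down the permutation: if $F$ lies in the pieces with $k\le K$, then every matrix congruent to $1$ mod $2^K$ fixes $F$, and $1+2^Ke_1\otimes e_2^*$ acts nontrivially on $(\mathbf Z/2^{K+1})^3$. (Here $x\otimes\varphi$ is the matrix $z\mapsto\varphi(z)x$.)

These two behaviors have names. Let $X$ be a countably infinite set. The group $\mathrm{Sym}(X)$ of all permutations of $X$ carries the topology of pointwise convergence: a basic neighborhood of $\sigma$ consists of the permutations that agree with $\sigma$ on a given finite set $F\subset X$. This makes it a Polish group.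

**Definition 1.** A permutation representation of a group $\Gamma$ is a homomorphism $\rho:\Gamma\to\mathrm{Sym}(X)$. Its image is discrete if $\rho(\Gamma)$ is a discrete subgroup of $\mathrm{Sym}(X)$, and pre-compact if $\rho(\Gamma)$ has compact closure in $\mathrm{Sym}(X)$.

Both properties can be read off from the action. The image is discrete if and only if the identity is isolated in it, that is, if and only if some finite $F\subset X$ has trivial pointwise stabilizer in $\rho(\Gamma)$. The image is pre-compact if and only if all orbits are finite. Indeed, evaluation at a point is a continuous map from $\mathrm{Sym}(X)$ to the discrete set $X$, so it takes a compact set to a finite set; this gives one direction. Conversely, if all orbits $O$ are finite, the image lies in $\prod_O\mathrm{Sym}(O)$, which is compact in the topology of pointwise convergence by Tychonoff's theorem.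

So the first action has a discrete image that is not pre-compact, and the second has a pre-compact image that is not discrete. Taking their disjoint union produces nothing intermediate, because three points in the first part already pin down the matrix, and the image is discrete. For some groups such a union does work. Let $(a,b)\in\mathbf Z^2$ act on $\mathbf Z\sqcup\bigsqcup_k\mathbf Z/2^k$ by translating $\mathbf Z$ by $a$ and each $\mathbf Z/2^k$ by $b$. There is an infinite orbit, and every finite set is fixed by some $(0,2^K)$, which acts nontrivially. The image is neither discrete nor pre-compact.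

Can this happen for $\mathrm{SL}_n(\mathbf Z)$ with $n\ge3$? A theorem of Venkataramana and of Willis–Shalom says that for $n\ge3$ every homomorphism from $\mathrm{SL}_n(\mathbf Z)$ into a locally compact group has pre-compact or discrete image. The group $\mathrm{Sym}(\mathbf Z)$ is not locally compact: every neighborhood of the identity contains the pointwise stabilizer of some finite $F$, a closed subgroup with an infinite orbit $\mathbf Z\setminus F$, hence not compact. So the theorem says nothing directly about permutation representations. It does tell us where to look: if the image of $\rho$ is neither discrete nor pre-compact, then its closure cannot be locally compact. The question whether such a $\rho$ exists comes from Shelly Garion and Yair Glasner, "Highly Transitive Actions of Out(Fn)", arXiv:1008.0563 (2010). The answer is yes, and the closure can be as large as possible.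

**Theorem A.** Let $n\ge3$. There is a homomorphism $\rho:\mathrm{SL}_n(\mathbf Z)\to\mathrm{Sym}(\mathbf Z)$ with dense image and with kernel the center of $\mathrm{SL}_n(\mathbf Z)$. Its image is neither discrete nor pre-compact.

**Definition 2.** An action on an infinite set $X$ is highly transitive if for every $r\ge1$ it is transitive on ordered $r$-tuples of distinct points.

For example, the finitely supported permutations of $\mathbf Z$ act highly transitively on $\mathbf Z$. The action of $\mathrm{SL}_3(\mathbf Z)$ on nonzero integer vectors is not highly transitive: no matrix takes $(e_1,-e_1)$ to $(e_1,e_2)$.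

High transitivity is equivalent to density of the image in $\mathrm{Sym}(X)$. Density says that for each $\sigma\in\mathrm{Sym}(X)$ and each finite $F$, some group element agrees with $\sigma$ on $F$. This follows from transitivity on tuples, and it implies it, because every bijection between two finite subsets of $X$ extends to a permutation of $X$.

**Theorem B.** Let $n\ge3$, let $\Gamma$ be a countable group with $\mathrm{SL}_n(\mathbf Z)\le\Gamma\le\mathrm{SL}_n(\mathbf R)$, and let $Z=\{\pm1\}\cap\mathrm{SL}_n(\mathbf R)$ be its subgroup of scalars. There are $2^{\aleph_0}$ pairwise non-conjugate subgroups $H\le\Gamma$ of infinite index such that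

1. $\Gamma$, and already $\mathrm{SL}_n(\mathbf Z)$, acts highly transitively on $\Gamma/H$;
2. the kernel of $\Gamma\curvearrowright\Gamma/H$ is $Z$;
3. $H\supseteq Z$ and $H/Z$ is free of infinite rank.

On a first reading, take $\Gamma=\mathrm{SL}_n(\mathbf Z)$ throughout. A real scalar matrix of determinant $1$ is $\pm1$, so $Z$ contains all scalars in $\mathrm{SL}_n(\mathbf R)$; it is $\{\pm1\}$ for $n$ even and trivial for $n$ odd. The center of $\mathrm{SL}_n(\mathbf Z)$ is $Z$, because a matrix commuting with all $1+e_i\otimes e_j^*$, $i\neq j$, is scalar (the computation is in the proof of Lemma 3).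

**Theorem B implies Theorem A.** Take $\Gamma=\mathrm{SL}_n(\mathbf Z)$ and identify the countably infinite set $\Gamma/H$ with $\mathbf Z$. The image is dense and the kernel is the center. The image is not pre-compact, since there is an infinite orbit. It is not discrete: given a finite $F$, pick $y\neq z$ outside $F$; by high transitivity some $\gamma$ fixes $F$ pointwise and takes $y$ to $z$, so $F$ has nontrivial pointwise stabilizer in the image. $\square$

## 2. Coset requests

Every transitive action of $\Gamma$ is an action on some $\Gamma/H$, so we must build $H$. The condition $t\,a_iH=b_iH$ means $b_i^{-1}ta_i\in H$. High transitivity of $\mathrm{SL}_n(\mathbf Z)$ on $\Gamma/H$ therefore says: whenever $a_1H,\dots,a_rH$ are distinct and $b_1H,\dots,b_rH$ are distinct, there is $t\in\mathrm{SL}_n(\mathbf Z)$ with $b_i^{-1}ta_i\in H$ for all $i$.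

Call the pair $(a,b)\in\Gamma^r\times\Gamma^r$ a request. There are only countably many requests. The sensible plan is to list them, start with $H=Z$, and treat them in order: if the cosets are distinct for the current $H$, choose some $t$ and add the elements $b_i^{-1}ta_i$ to $H$. A request whose cosets are distinct for the final group has distinct cosets at every earlier stage, so it gets answered.

The plan fails if the choices are careless. Suppose $\Gamma=\mathrm{SL}_n(\mathbf Z)$, and we always answer a request with $t=1$ when $a_1=b_1=1$. Let $y\notin H$. If $[\Gamma:H]>2$ there is $x\in\Gamma$ outside $H\cup Hy^{-1}$, so that $x\notin H$ and $xy\notin H$. The request $(1,xy)\mapsto(1,x)$ has distinct cosets, and the answer $t=1$ adds $x^{-1}\cdot xy=y$. Let $y$ run through the elementary matrices $1+e_i\otimes e_j^*$, which generate $\mathrm{SL}_n(\mathbf Z)$: after at most $n(n-1)$ requests, $H$ has index at most $2$. So $t$ must be chosen so that $H$ grows as little as possible. The natural tool is ping-pong: choose $t$ so large and in such general position that $H$ and the new elements generate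 a free product modulo $Z$.

## 3. Cancellation of norms, and hyperplanes that cannot avoid a line

Let $V=\mathbf R^n$, $n\ge3$, with its Euclidean structure, let $P=P(V)$ and $P^*=P(V^*)$, and use operator norms on $\mathrm{End}(V)$ and $\mathrm{End}(\wedge^2V)$. We write $\varphi g$ for $\varphi\circ g$. Then $g(x\otimes\varphi)h=gx\otimes\varphi h$ and $\|x\otimes\varphi\|=|x||\varphi|$. On $\wedge^2V$ we have $|x\wedge y|=|x||y|\sin\angle(x,y)$. For $g\in\mathrm{GL}_n(\mathbf R)$ with singular values $\sigma_1\ge\sigma_2\ge\cdots$ we have $\|g\|=\sigma_1$ and $\|\wedge^2g\|=\sigma_1\sigma_2$.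

**Definition 3.** Put $\varepsilon(g)=\|\wedge^2g\|/\|g\|^2=\sigma_2/\sigma_1\in(0,1]$. For a subgroup $H\le\mathrm{SL}_n(\mathbf R)$ put $S(H)=\sum_{h\in H}\varepsilon(h)$.

So $\varepsilon(g)=1$ for $g\in Z$, and $\varepsilon(g^T)=\varepsilon(g)$. If $\varepsilon(g)$ is small, then $g/\|g\|$ is close to a matrix of rank one.

**Example 1 (a unipotent).** Let $u=1+e_1\otimes e_2^*$. For $m\in\mathbf Z$, $u^m$ is the orthogonal sum of a $2\times2$ unipotent block and an identity matrix of size $n-2\ge1$. The block has determinant $1$, hence singular values $s\ge1\ge1/s$, with $s\le1+|m|$. So $\sigma_1(u^m)=s\le1+|m|$ and $\sigma_2(u^m)=1$, and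
$$\varepsilon(u^m)\ge\frac1{1+|m|},\qquad\|\wedge^2u^{\pm m}\|\le1+m\le2m\quad(m\ge1).\tag{1}$$
In particular $S(\langle u\rangle)=\infty$.

**Example 2 (a hyperbolic element).** Let $n=3$, $m\ge3$ and
$$t=\begin{pmatrix}m&-1&0\\1&0&0\\0&0&1\end{pmatrix},\qquad A=\begin{pmatrix}m&-1\\1&0\end{pmatrix},\qquad \lambda=\frac{m+\sqrt{m^2-4}}2>1.$$
The eigenvalues of $A$ are $\lambda^{\pm1}$. The singular values of $t^k$ are $\|A^k\|,1,\|A^k\|^{-1}$, so $\varepsilon(t^k)=\|A^k\|^{-1}\le\lambda^{-|k|}$, and $S(\langle t\rangle)\le1+2\sum_{k\ge1}\lambda^{-k}<\infty$. As $k\to+\infty$, $t^k/\|t^k\|$ approaches matrices $y\otimes\xi$ of rank one with $[y]=[\lambda:1:0]$, the eigenline for $\lambda$ (note $A(\lambda,1)^T=(m\lambda-1,\lambda)^T=\lambda(\lambda,1)^T$). As $k\to-\infty$, the line is $[1:\lambda:0]$.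

Now consider products. Since $\|\wedge^2(gh)\|\le\|\wedge^2g\|\|\wedge^2h\|$, a bound
$$\|gh\|\ge c\,\|g\|\|h\|\quad\text{implies}\quad\varepsilon(gh)\le c^{-2}\varepsilon(g)\varepsilon(h).\tag{2}$$
So if norms do not cancel in products of old and new elements, sums of $\varepsilon$ over words are dominated by geometric series. When is there no cancellation? Suppose the new elements are close to $m\,X_p\otimes\Phi_p$ with $m$ large, where $p$ runs over a finite index set, and let $h\in H$ stand between two of them. Then
$$(X_p\otimes\Phi_p)\,h\,(X_q\otimes\Phi_q)=\Phi_p(hX_q)\;X_p\otimes\Phi_q ,$$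
and we want $|\Phi_p(hX_q)|\ge c\|h\|$ with $c$ independent of $h\in H$. If $h_k/\|h_k\|\to y\otimes\xi$ for distinct $h_k\in H$, this forces $\Phi_p(y)\xi(X_q)\ne0$. So the hyperplane $\ker\Phi_p$ must miss every limit point $[y]$ of $H$.

Here the first version of the plan stops. When $n=2$, a hyperplane of $V$ is a point of $P$, and it is enough that the limit points do not fill $P$. When $n\ge3$, that is far from enough. Take $n=3$ and $U=\{1+v\otimes e_3^*: v\in\mathbf Ze_1+\mathbf Ze_2\}$, a free abelian discrete group. Directions of integer vectors are dense, so normalized elements of $U$ accumulate at $y\otimes e_3^*$ for every unit vector $y$ in $\mathrm{span}(e_1,e_2)$. Its limit points fill a projective line in the projective plane $P$, and every line of $P$ meets it. For every $\varphi\in V^*$ and $x\in V$ we get $\inf_{h\in U}|\varphi(hx)|/\|h\|=0$, as one sees by choosing $y$ with $\varphi(y)=0$. Against $H=U$ no choice of $t$ has the uniform bound. "Discrete, with limit points not filling $P$" is therefore too weak as an induction hypothesis; we need limit sets that generic hyperplanes avoid,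 and this must persist when elements are added.

The induction hypothesis that works is $S(H)<\infty$. It has four effects. It makes the limit set so small that almost every hyperplane misses it (Lemma 2). By (2) it passes to the enlarged group. By Example 1 it forbids powers of $u$, which keeps the index infinite. Finally, since $\sum\varepsilon$ over the new elements can be made as small as we like, the new elements avoid any prescribed finite set. The group $U$ is excluded: it contains the powers of a conjugate of $u$ by an orthogonal matrix, so $S(U)=\infty$.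

Fix $\Gamma$ as in Theorem B.

**Definition 4.** A subgroup $H\le\Gamma$ is good if it is finitely generated, contains $Z$, and $S(H)<\infty$. For good $H$, let $\mathcal L(H)$ be the set of $Q\in\mathrm{End}(V)$ such that every neighborhood of $Q$ contains $h/\|h\|$ for infinitely many $h\in H$.

The group $Z$ is good, with $\mathcal L(Z)=\emptyset$. For $n=3$, Example 2 gives a good group $\langle t\rangle$.

The set $\mathcal L(H)$ is closed and consists of matrices of norm $1$, so it is compact. If $h_k\in H$ are distinct and $h_k/\|h_k\|\to Q$, then $\varepsilon(h_k)\to0$ by summability, so $\|\wedge^2Q\|=\lim\varepsilon(h_k)=0$ and $Q$ has rank one. Write $Q=y\otimes\xi$ with unit $y,\xi$. Let $\Lambda(H)\subset P$ be the set of the $[y]$ and $\Lambda^*(H)\subset P^*$ the set of the $[\xi]$. Both are continuous images of $\mathcal L(H)$, hence compact. In Example 2, $\Lambda(\langle t\rangle)=\{[\lambda:1:0],[1:\lambda:0]\}$.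

## 4. Generic hyperplanes miss the limit set

On $P$ we use $d([x],[y])=\frac{|x\wedge y|}{|x||y|}$, the sine of the angle. It is a metric, because it equals $\|\pi_x-\pi_y\|$, where $\pi_x$ is the orthogonal projection to $\mathbf Rx$: the symmetric matrix $\pi_x-\pi_y$ has trace $0$ and rank at most $2$, so its nonzero eigenvalues are $\pm\mu$, and $2\mu^2=\mathrm{tr}\big((\pi_x-\pi_y)^2\big)=2-2\cos^2\angle(x,y)$. On $P$ and $P^*$ we use the measure coming from the uniform measure of the unit sphere. Nonempty open sets have positive measure, so a closed null set has an open dense complement.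

**Lemma 2.** (Lemma 1 follows in Section 5.) Let $H$ be good. Then $\{[\varphi]\in P^*:\varphi(y)=0\text{ for some }[y]\in\Lambda(H)\}$ is closed and Lebesgue-null, so its complement is open and dense. The same holds for $\{[x]\in P:\xi(x)=0\text{ for some }[\xi]\in\Lambda^*(H)\}$. In particular $\Lambda(H)\ne P$.

The proof covers $\Lambda(H)$ by finitely many balls whose radii have small sum. A hyperplane meeting a ball of radius $r$ lies in a set of measure $O(r)$, so a small sum of radii, with no power attached, is exactly what is needed.

**Step 1: neighboring group elements have close top directions.** For each $g\in\mathrm{GL}_n(\mathbf R)$ choose a unit vector $x_g$ with $|gx_g|=\|g\|$, and put $y_g=[gx_g]$. For a unit vector $x$,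
$$d([gx],y_g)=\frac{|gx\wedge gx_g|}{|gx|\,\|g\|}\le\frac{\|\wedge^2g\|}{|gx|\,\|g\|}=\varepsilon(g)\frac{\|g\|}{|gx|}.$$
Let $s\in\mathrm{GL}_n(\mathbf R)$ and take $x=sx_{gs}/|sx_{gs}|$. Then $[gx]=[gsx_{gs}]=y_{gs}$. Also $|gx|=\|gs\|/|sx_{gs}|\ge\|gs\|/\|s\|\ge\|g\|/(\|s\|\|s^{-1}\|)$. Hence
$$d(y_{gs},y_g)\le\|s\|\|s^{-1}\|\,\varepsilon(g).\tag{3}$$

**Step 2: limit points are limits of top directions.** Let $h_k\in H$ be distinct with $h_k/\|h_k\|\to y\otimes\xi\in\mathcal L(H)$. We claim $y_{h_k}\to[y]$. Every subsequence has a further subsequence along which $x_{h_k}$ converges to some $x$. Along it the unit vectors $h_kx_{h_k}/\|h_k\|$ converge to $\xi(x)y$, which is therefore a unit vector, so $y_{h_k}\to[y]$.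

**Step 3: a cover with small total radius.** If $H$ is finite, then $\Lambda(H)=\emptyset$ and the first two claims are trivial. Otherwise let $\Sigma$ be a finite symmetric generating set, $|\cdot|_\Sigma$ the word length, and $C=\max_{s\in\Sigma}\|s\|\|s^{-1}\|$. For each $h\ne1$ choose a parent $hs^{-1}$, $s\in\Sigma$, of length $|h|_\Sigma-1$; this makes $H$ a tree with root $1$. Put
$$r_h=C\sum_{h'}\varepsilon(h'),$$
the sum over all descendants $h'$ of $h$, including $h$. If $h=g_0,g_1,\dots,g_m=h'$ is the chain down to a descendant, (3) gives $d(y_{g_{i+1}},y_{g_i})\le C\varepsilon(g_i)$. Summing, $d(y_{h'},y_h)\le r_h$.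

Fix $\ell$. There are finitely many elements of length $\ell$, and each element of length $\ge\ell$ descends from exactly one of them. Let $[y]\in\Lambda(H)$, so $[y]=\lim y_{h_k}$ with $h_k$ distinct. All but finitely many $h_k$ have length $\ge\ell$, and after passing to a subsequence all descend from the same $h$ of length $\ell$. Then $d([y],y_h)\le r_h$. So
$$\Lambda(H)\subset\bigcup_{|h|_\Sigma=\ell}\bar B(y_h,r_h),\qquad\sum_{|h|_\Sigma=\ell}r_h=C\sum_{|h'|_\Sigma\ge\ell}\varepsilon(h')\to0\quad(\ell\to\infty).$$
The last sum is a tail of the convergent series $S(H)$.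

**Step 4: measure of the bad hyperplanes.** Let $\varphi$ be a unit functional with $\varphi(y)=0$, where $y$ is a unit vector and $d([y],[y_0])\le r$ with $y_0$ a unit vector. After a sign change the angle $\theta$ between $y$ and $y_0$ is at most $\pi/2$, and $|y-y_0|=2\sin(\theta/2)=\sin\theta/\cos(\theta/2)\le\sqrt2\,r$. So $|\varphi(y_0)|\le\sqrt2\,r$. For a uniform unit functional $\varphi$, the number $\varphi(y_0)$ has density proportional to $(1-s^2)^{(n-3)/2}$ on $[-1,1]$, which is bounded because $n\ge3$. So this set of $\varphi$ has measure at most $C_nr$. Summing over the cover of Step 3, the bad set in $P^*$ has measure at most $C_n\sum_{|h|_\Sigma=\ell}r_h$, and letting $\ell\to\infty$ shows that it is null. It is closed, being the projection to $P^*$ of the compact set $\{([y],[\varphi]):[y]\in\Lambda(H),\ \varphi(y)=0\}$.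

**Step 5: the dual statement and the last claim.** The proof used only that $H$ is a finitely generated subgroup of $\mathrm{SL}_n(\mathbf R)$ with $S(H)<\infty$. The group $\{h^T:h\in H\}$ has these properties since $\varepsilon(h^T)=\varepsilon(h)$, and transposing $h_k/\|h_k\|\to y\otimes\xi$ shows that its limit set is $\Lambda^*(H)$ under the Euclidean identification $V^*\cong V$. This is the dual statement. Finally, if $\Lambda(H)=P$, then every $\varphi$ would vanish at some point of $\Lambda(H)$, and the bad set would be all of $P^*$, which is not null. $\square$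

## 5. Orbits of flags, and conjugates outside a good group

The new elements will be built from $u^m$, whose rank-one part $e_1\otimes e_2^*$ satisfies $e_2^*(e_1)=0$. So the relevant space is
$$Fl=\{([x],[\varphi])\in P\times P^*:\varphi(x)=0\},\qquad g([x],[\varphi])=([gx],[\varphi g^{-1}]),\qquad f_0=([e_1],[e_2^*]).$$
For $\kappa\in\mathrm{SO}(n)$ we have $e_2^*\kappa^{-1}=\langle\kappa e_2,\cdot\rangle$. Since $n\ge3$, any orthonormal pair extends to a positively oriented orthonormal basis, so $\mathrm{SO}(n)$ is transitive on $Fl$, and likewise on $P$ and $P^*$. The orbit maps from $\mathrm{SO}(n)$ are open, because for a compact group the orbit map identifies the orbit with a coset space. So are those from $\mathrm{SL}_n(\mathbf R)$: if $O\subset\mathrm{SL}_n(\mathbf R)$ is open and $g\in O$, then $kg\in O$ for all $k\in\mathrm{SO}(n)$ near $1$, and the points $k(gf)$ fill a neighborhood of $gf$.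

We shall use repeatedly that a real-analytic function on the connected manifold $\mathrm{SO}(n)$ or $\mathrm{SO}(n)^2$ which is not identically zero is nonzero on an open dense set.

**Lemma 1.** Every $\mathrm{SL}_n(\mathbf Z)$-orbit in $Fl$ is dense. Hence so is every orbit in $P$.

**Proof.** Let $([x],[\varphi])\in Fl$ and let $W\subset Fl$ be open and nonempty. We look for an integral transvection that pushes $([x],[\varphi])$ into $W$.

Consider the flags $([v],[\psi])$ with $\psi(x)\ne0\ne\varphi(v)$. For the flag $\kappa f_0$, $\kappa\in\mathrm{SO}(n)$, the two numbers are $e_2^*\kappa^{-1}x=\langle\kappa e_2,x\rangle$ and $\varphi(\kappa e_1)$. These are analytic in $\kappa$ and not identically zero, as $\kappa e_2$ and $\kappa e_1$ run through all unit vectors. So these flags form an open dense set. Rational flags are dense too: given $([v],[\psi])$, approximate $v$ by a rational $v'$, project $\psi$ to the rational subspace of functionals vanishing on $v'$ (a small change), and approximate the result by rational points of that subspace. So there are an integral vector $v$ and an integral functional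 $\psi$ with $\psi(v)=0$, $([v],[\psi])\in W$, $\psi(x)\ne0\ne\varphi(v)$.

Put $T=1+v\otimes\psi$. As $\psi(v)=0$, $T$ is unipotent and integral, so $T\in\mathrm{SL}_n(\mathbf Z)$, and $T^k=1+k\,v\otimes\psi$. As $k\to\infty$,
$$T^k([x],[\varphi])=\big([x+k\psi(x)v],[\varphi-k\varphi(v)\psi]\big)\to([v],[\psi])\in W.$$
For $P$, lift $[x]$ to a flag and project: a continuous surjection takes dense sets to dense sets. $\square$

**Lemma 3.** Let $H$ be good and let $\gamma\in\Gamma$ be non-scalar. Then $g\gamma g^{-1}\notin H$ for some $g\in\mathrm{SL}_n(\mathbf Z)$.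

This will control the kernel. The idea is that an infinite conjugacy class inside $H$ would produce an $\mathrm{SL}_n(\mathbf Z)$-invariant part of $\Lambda(H)$, which is impossible for a small set.

**Proof.** Let $\mathcal C=\{g\gamma g^{-1}:g\in\mathrm{SL}_n(\mathbf Z)\}$.

First, $\mathcal C$ is infinite. Otherwise the centralizer of $\gamma$ in $\mathrm{SL}_n(\mathbf Z)$ has finite index and so contains $1+q\,e_i\otimes e_j^*$ for all $i\ne j$ and a common $q\ge1$. Thus $\gamma e_i\otimes e_j^*=e_i\otimes e_j^*\gamma$. Hence $\gamma e_i=\lambda_ie_i$ for each $i$, and $e_j^*\gamma=\lambda_ie_j^*$ whenever $i\ne j$. Evaluating the last equation at $e_j$ gives $\lambda_j=\lambda_i$, so $\gamma$ is scalar, a contradiction.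

Now suppose $\mathcal C\subset H$. Let $\mathcal A$ be the set of $Q$ such that every neighborhood of $Q$ contains $h/\|h\|$ for infinitely many $h\in\mathcal C$. It is nonempty because $\mathcal C$ is infinite and the unit sphere of $\mathrm{End}(V)$ is compact; it is closed, and $\mathcal A\subset\mathcal L(H)$. Let $\Lambda'\subset\Lambda(H)$ be the set of the $[y]$ with $y\otimes\xi\in\mathcal A$. It is nonempty and compact. It is also invariant: if $h_k\in\mathcal C$ are distinct, $h_k/\|h_k\|\to y\otimes\xi$ and $g\in\mathrm{SL}_n(\mathbf Z)$, then $gh_kg^{-1}\in\mathcal C$ are distinct and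
$$\frac{gh_kg^{-1}}{\|gh_kg^{-1}\|}\to\frac{gy\otimes\xi g^{-1}}{\|gy\otimes\xi g^{-1}\|},$$
so $[gy]\in\Lambda'$. By Lemma 1, the closed invariant nonempty set $\Lambda'$ is all of $P$. Then $\Lambda(H)=P$, contradicting Lemma 2. $\square$

## 6. Answering one request inside the class of good groups

**Proposition 4.** Let $H$ be good, $r\ge1$, $\eta\in(0,1]$. Let $a_1,\dots,a_r\in\Gamma$ have pairwise distinct cosets $a_iH$, and let $b_1,\dots,b_r\in\Gamma$ have pairwise distinct cosets $b_iH$. Then there is $t\in\mathrm{SL}_n(\mathbf Z)$ such that $H'=\langle H,\ b_i^{-1}ta_i\ (1\le i\le r)\rangle$ is good, $\varepsilon(w)<\eta$ for all $w\in H'\setminus H$, and $b_1^{-1}ta_1\notin H$. Moreover $H'/Z$ is the free product of $H/Z$ and the free group on the images of $b_i^{-1}ta_i$.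

We look for $t=\beta_1u^m\beta_2$ with $\beta_1,\beta_2\in\mathrm{SL}_n(\mathbf Z)$ fixed and $m$ large. Since $u^{\pm m}=1\pm m\,e_1\otimes e_2^*$, the elements $b_i^{-1}ta_i$ and their inverses are
$$b_i^{-1}\beta_1u^m\beta_2a_i=m\,(b_i^{-1}\beta_1e_1)\otimes(e_2^*\beta_2a_i)+b_i^{-1}\beta_1\beta_2a_i,$$
$$a_i^{-1}\beta_2^{-1}u^{-m}\beta_1^{-1}b_i=-m\,(a_i^{-1}\beta_2^{-1}e_1)\otimes(e_2^*\beta_1^{-1}b_i)+a_i^{-1}\beta_2^{-1}\beta_1^{-1}b_i.\tag{4}$$
We want the no-cancellation bound for the rank-one parts. We first let real matrices $\kappa,\kappa'$ play the roles of $\beta_1,\beta_2^{-1}$.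

Let $I=\{1,\dots,r\}\times\{+,-\}$ and $\overline{(i,\pm)}=(i,\mp)$. For $(\kappa,\kappa')\in\mathrm{SL}_n(\mathbf R)^2$ put
$$x^+=\kappa e_1,\quad\varphi^-=e_2^*\kappa^{-1},\quad x^-=\kappa'e_1,\quad\varphi^+=e_2^*\kappa'^{-1},$$
$$X_{i+}=b_i^{-1}x^+,\quad\Phi_{i+}=\varphi^+a_i,\quad X_{i-}=a_i^{-1}x^-,\quad\Phi_{i-}=\varphi^-b_i.$$
Some pairings always vanish: $\Phi_{i+}(X_{i-})=\varphi^+(x^-)=e_2^*(e_1)=0$, and likewise $\Phi_{i-}(X_{i+})=0$. They correspond to multiplying a new element by its own inverse, and must be set aside. Call $(p,h,q)\in I\times H\times I$ excluded if $h\in Z$ and $q=\bar p$. The condition we want is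
$$\exists\,c>0:\quad|\Phi_p(hX_q)|\ge c\|h\|\quad\text{for all non-excluded }(p,h,q).\tag{$\star$}$$

**Example 3.** Let $n=3$, $H=Z=1$, $r=1$, $a_1=b_1=1$. The non-excluded triples are $(+,1,+)$ and $(-,1,-)$. With $\kappa=\beta_1$, $\kappa'=\beta_2^{-1}$ and $g=\beta_2\beta_1$, condition $(\star)$ says $e_2^*ge_1\neq0$ and $e_2^*g^{-1}e_1\ne0$. Take $\beta_1=1$ and let $\beta_2$ be given by $e_1\mapsto e_2$, $e_2\mapsto-e_1$, $e_3\mapsto e_3$. Then the two numbers are $1$ and $-1$, and $u^m\beta_2$ is the matrix $t$ of Example 2.

**Step 1: some $(\kappa,\kappa')\in\mathrm{SO}(n)^2$ satisfies $(\star)$.** We split $(\star)$ into a condition at infinity and a condition for each single triple: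

(a) for all $p\in I$: $\Phi_p(y)\ne0$ for all $[y]\in\Lambda(H)$, and $\xi(X_p)\ne0$ for all $[\xi]\in\Lambda^*(H)$;

(b) $\Phi_p(hX_q)\ne0$ for all non-excluded $(p,h,q)$.

These imply $(\star)$. If $(\star)$ fails, there are non-excluded triples $(p_k,h_k,q_k)$ with $|\Phi_{p_k}(h_kX_{q_k})|/\|h_k\|\to0$. As $I$ is finite we may assume $p_k=p$, $q_k=q$. If some $h$ occurred infinitely often among the $h_k$, then $\Phi_p(hX_q)=0$ against (b). So we may take the $h_k$ distinct, and, by compactness, $h_k/\|h_k\|\to y\otimes\xi\in\mathcal L(H)$. Then $\Phi_p(y)\xi(X_q)=0$, against (a).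

Condition (a) holds on an open dense subset of $\mathrm{SO}(n)^2$. Indeed, each of the finitely many requirements in (a) asks that $[\Phi_p]$, respectively $[X_p]$, lie in an open dense subset of $P^*$, respectively $P$, given by Lemma 2. The maps $(\kappa,\kappa')\mapsto[\Phi_p],[X_p]$ are continuous and open, being a coordinate projection followed by an orbit map of $\mathrm{SO}(n)$ and then the homeomorphism induced by some $a_i^{\pm1}$ or $b_i^{\pm1}$. The preimage of an open dense set under a continuous open map is open and dense.

Condition (b) is a countable conjunction. For each non-excluded $(p,h,q)$, $\Phi_p(hX_q)$ is an analytic function on the connected manifold $\mathrm{SO}(n)^2$. We show that it is not identically zero; this is the place where the distinctness of the cosets enters.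

* Let $p=(i,+)$, $q=(j,+)$. Then $\Phi_p(hX_q)=\langle\kappa'e_2,A\kappa e_1\rangle$ with $A=a_ihb_j^{-1}$ invertible. Take $\kappa=1$ and $\kappa'e_2$ parallel to $Ae_1$; the value is nonzero. For $p=(i,-)$, $q=(j,-)$ the expression is $\langle\kappa e_2,b_iha_j^{-1}\kappa'e_1\rangle$, and the same argument applies.
* Let $p=(i,+)$, $q=(j,-)$. Then $\Phi_p(hX_q)=\langle\kappa'e_2,A\kappa'e_1\rangle$ with $A=a_iha_j^{-1}$. If this vanishes for all $\kappa'$, then $\langle y,Ax\rangle=0$ for all orthonormal $x,y$. So $Ax\in\mathbf Rx$ for every $x$, and $A$ is scalar; having determinant $1$, it lies in $Z$. Then $a_j=A^{-1}a_ih=a_ihA^{-1}\in a_iH$, since $Z\le H$. The cosets are distinct, so $i=j$, and then $h=a_i^{-1}Aa_i=A\in Z$ and $q=\bar p$: the triple is excluded.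
* Let $p=(i,-)$, $q=(j,+)$. The expression is $\langle\kappa e_2,A\kappa e_1\rangle$ with $A=b_ihb_j^{-1}$, and the previous argument applies with the $b$'s in place of the $a$'s.

So each condition in (b) is open and dense. By Baire's theorem, (a) and (b) hold simultaneously for some $(\kappa,\kappa')\in\mathrm{SO}(n)^2$.

**Step 2: passing from $\mathrm{SO}(n)$ to $\mathrm{SL}_n(\mathbf Z)$.** The element $t$ must be integral. We show that $(\star)$ is an open condition on pairs of flags and then use Lemma 1.

Condition $(\star)$ depends only on the flags $\kappa f_0=([x^+],[\varphi^-])$ and $\kappa'f_0=([x^-],[\varphi^+])$, because rescaling the four vectors only changes $c$. It is open in $(\kappa,\kappa')\in\mathrm{SL}_n(\mathbf R)^2$: if $\tilde X_p,\tilde\Phi_p$ belong to a nearby pair, then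
$$|\Phi_p(hX_q)-\tilde\Phi_p(h\tilde X_q)|\le\|h\|\big(|\Phi_p-\tilde\Phi_p||X_q|+|\tilde\Phi_p||X_q-\tilde X_q|\big).$$
The bracket does not involve $h$ and is at most $c/2$ close to $(\kappa,\kappa')$, so $(\star)$ holds there with $c/2$. Since the orbit map $\mathrm{SL}_n(\mathbf R)\to Fl$ is open, there are nonempty open $W_1,W_2\subset Fl$ such that $(\star)$ holds whenever $\kappa f_0\in W_1$ and $\kappa'f_0\in W_2$. By Lemma 1 choose $\beta_1,\beta_2\in\mathrm{SL}_n(\mathbf Z)$ with $\beta_1f_0\in W_1$ and $\beta_2^{-1}f_0\in W_2$. From now on $\kappa=\beta_1$, $\kappa'=\beta_2^{-1}$, and $c$ is a constant for which $(\star)$ holds.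

**Step 3: the new elements and the constants.** For $m\ge1$ let $t=\beta_1u^m\beta_2$, $T_{i+}=b_i^{-1}ta_i$, $T_{i-}=T_{i+}^{-1}$. By (4),
$$T_{i\pm}=\pm m\,X_{i\pm}\otimes\Phi_{i\pm}+R_{i\pm},\qquad R_{i+}=b_i^{-1}\beta_1\beta_2a_i,\quad R_{i-}=R_{i+}^{-1}.$$
Put $M_X=\max_p|X_p|$, $M_\Phi=\max_p|\Phi_p|$, $M_R=\max_p\|R_p\|$ and $\delta=c/(2M_\Phi)$. By (1) and $T_{i+}=(b_i^{-1}\beta_1)u^m(\beta_2a_i)$, there is a constant $E$ with $\|\wedge^2T_p\|\le2Em$ for all $p\in I$. None of $c,M_X,M_\Phi,M_R,\delta,E$ depends on $m$.

**Step 4: a cone estimate.** We check that vectors close to the line of some $X_q$ are moved by $T_ph$ close to the line of $X_p$, with a gain of a multiple of $m\|h\|$ in length. Let $z=\lambda X_q+e$ with $\lambda\ne0$ and $|e|\le\delta|\lambda|$, and let $(p,h,q)$ be non-excluded. By $(\star)$,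
$$|\Phi_p(hz)|\ge c\|h\||\lambda|-M_\Phi\|h\|\,\delta|\lambda|=\tfrac c2\|h\||\lambda|.\tag{5}$$
Hence $T_phz=\lambda'X_p+e'$ with $\lambda'=\pm m\Phi_p(hz)$ and $e'=R_phz$, where
$$|\lambda'|\ge\frac{mc}2\|h\||\lambda|,\qquad|e'|\le M_R\|h\|(M_X+\delta)|\lambda|\le\frac{2M_R(M_X+\delta)}{mc}|\lambda'|\le\delta|\lambda'|,\tag{6}$$
the last inequality as soon as $m\ge m_0=2M_R(M_X+\delta)/(c\delta)$. Assume $m\ge m_0$. Then $T_phz$ is again of the same form, with $X_p$ in place of $X_q$.

**Step 5: norms of reduced words.** Call
$$w=h_0T_{p_1}h_1T_{p_2}\cdots T_{p_l}h_l\qquad(h_s\in H,\ p_s\in I)$$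
reduced of length $l$ if $(p_s,h_s,p_{s+1})$ is non-excluded for $1\le s<l$. If one of these triples is excluded, then $h_s$ is central and $T_{p_s}h_sT_{p_{s+1}}=h_sT_{p_s}T_{\bar p_s}=h_s$, so the word can be shortened. Therefore every element of $H'$ is represented by a reduced word, and every element of $H'\setminus H$ by a reduced word with $l\ge1$.

Let $w$ be reduced with $l\ge1$. Start with $z=X_{p_l}$, that is $\lambda=1$, $e=0$. The triple $(p_l,h_l,p_l)$ is non-excluded, because $p_l\ne\bar p_l$. Apply Step 4 with $(p_l,h_l,p_l)$, then with $(p_{l-1},h_{l-1},p_l)$, and so on down to $(p_1,h_1,p_2)$: $l$ times in all. By (6) the resulting coefficient of $X_{p_1}$ is at least $(mc/2)^l\prod_{s=1}^l\|h_s\|$ in absolute value. Then apply (5) with the non-excluded triple $(p_1,h_0,p_1)$: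
$$|\Phi_{p_1}(wX_{p_l})|\ge\Big(\frac c2\Big)^{l+1}m^l\prod_{s=0}^l\|h_s\|.$$
Since $|\Phi_{p_1}(wX_{p_l})|\le M_\Phi\|w\|M_X$,
$$\|w\|\ge\frac1{M_XM_\Phi}\Big(\frac c2\Big)^{l+1}m^l\prod_{s=0}^l\|h_s\|.\tag{7}$$

**Step 6: summing $\varepsilon$.** We turn (7) into smallness of $\varepsilon$, as in (2). We have $\|\wedge^2w\|\le(2Em)^l\prod_s\|\wedge^2h_s\|$. Dividing by the square of (7),
$$\varepsilon(w)\le B\Big(\frac{8E}{c^2m}\Big)^l\prod_{s=0}^l\varepsilon(h_s),\qquad B=\Big(\frac{2M_XM_\Phi}c\Big)^2.$$
There are $2r$ choices for each $p_s$, and each $h_s$ ranges over a subset of $H$. So, summing over all reduced words of length $\ge1$,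
$$\sum_w\varepsilon(w)\le\sum_{l\ge1}B\,S(H)^{l+1}\Big(2r\,\frac{8E}{c^2m}\Big)^l.$$
The right side is a geometric series that converges for large $m$ and tends to $0$ as $m\to\infty$. Fix $m\ge m_0$ such that it is less than $\eta$.

**Step 7: conclusions.** The group $H'$ is finitely generated, lies in $\Gamma$, contains $Z$, and $S(H')\le S(H)+\sum_w\varepsilon(w)<\infty$. So $H'$ is good. Every reduced word of length $\ge1$ has $\varepsilon(w)<\eta\le1$; in particular $\varepsilon(w)<\eta$ on $H'\setminus H$, and no such word lies in $Z$, where $\varepsilon=1$.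

If $b_1^{-1}ta_1=h\in H$, then $h^{-1}T_{1+}=1$ is a reduced word of length $1$ with $\varepsilon=1$, a contradiction. So $b_1^{-1}ta_1\notin H$.

Finally let $F_r$ be the free group on $r$ letters, and map $(H/Z)*F_r\to H'/Z$ by the inclusion on $H/Z$ and by sending the $i$-th letter to the class of $T_{i+}$. This is surjective. It is injective on $H/Z$. An element of the free product outside $H/Z$ has a normal form in which a letter and its inverse are never separated by the trivial element of $H/Z$; choosing lifts to $H$ of the elements of $H/Z$, we see that its image is the class of a reduced word of length $\ge1$, which does not lie in $Z$. So the map is an isomorphism. $\square$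

## 7. Construction of the subgroups $H^\omega$

We now prove Theorem B. Enumerate the non-scalar elements $\gamma_1,\gamma_2,\dots$ of $\Gamma$. Enumerate as $D_1,D_2,\dots$ all pairs $(a,b)\in\Gamma^r\times\Gamma^r$, for all $r\ge1$. Fix $\omega\in\{0,1\}^{\mathbf N}$, a sequence $\omega_1,\omega_2,\dots$. We construct good subgroups $H_0\le H_1\le\cdots$ and finite sets $E_0\subset E_1\subset\cdots$ with $E_j\subset\Gamma\setminus H_j$. The set $E_j$ records the elements that must stay outside forever. We make each choice below by a rule fixed in advance, depending only on the data present at that moment; so $(H_j,E_j)$ depends only on $\omega_1,\dots,\omega_j$. For a finite set $E\subset\Gamma$ put $\eta(E)=\min(\{1\}\cup\varepsilon(E))>0$.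

Start with $H_0=Z$, $E_0=\emptyset$. At stage $j\ge1$ do the following.

**Step (α): protect the kernel.** By Lemma 3 choose $g_j\in\mathrm{SL}_n(\mathbf Z)$ with $g_j\gamma_jg_j^{-1}\notin H_{j-1}$, and let $E'=E_{j-1}\cup\{g_j\gamma_jg_j^{-1}\}$. So $E'\cap H_{j-1}=\emptyset$.

**Step (β): branch according to $\omega_j$.** Apply Proposition 4 to $H_{j-1}$ with $r=1$, $a_1=b_1=1$, $\eta=\eta(E')$. It gives $s_j\notin H_{j-1}$ and a good group $H^*=\langle H_{j-1},s_j\rangle$. Elements of $H^*\setminus H_{j-1}$ have $\varepsilon<\eta(E')$, whereas elements of $E'$ have $\varepsilon\ge\eta(E')$ and lie outside $H_{j-1}$. So $H^*\cap E'=\emptyset$. If $\omega_j=0$, put $H^\circ=H^*$ and $E_j=E'$. If $\omega_j=1$, put $H^\circ=H_{j-1}$ and $E_j=E'\cup\{s_j\}$. In both cases $H^\circ$ is good and $H^\circ\cap E_j=\emptyset$.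

**Step (γ): answer the request.** Let $D_j=(a,b)$. If the cosets $a_iH^\circ$ are pairwise distinct and so are the $b_iH^\circ$, apply Proposition 4 to $H^\circ$ with $\eta=\eta(E_j)$ to get $t_j\in\mathrm{SL}_n(\mathbf Z)$, and let $H_j$ be the resulting group $H'$. As in (β), $H_j\cap E_j=\emptyset$. Otherwise put $H_j=H^\circ$.

Let $H=H^\omega=\bigcup_jH_j$. For every $j$ we have $H\cap E_j=\emptyset$, because $H_k\cap E_j\subset H_k\cap E_k=\emptyset$ for all $k\ge j$. It remains to check the claims of the theorem.

**Infinite index.** If $[\Gamma:H]<\infty$, then $u^q\in H$ for some $q\ge1$, hence $u^q\in H_j$ for some $j$. By (1), $S(H_j)\ge\sum_{k\in\mathbf Z}\varepsilon(u^{qk})\ge\sum_{k\in\mathbf Z}\frac1{1+q|k|}=\infty$, but $H_j$ is good, a contradiction.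

**High transitivity.** Let $(a_iH)_{i\le r}$ and $(b_iH)_{i\le r}$ be tuples of distinct points of $\Gamma/H$, and let $(a,b)=D_j$. The cosets are distinct modulo $H$, hence modulo the group $H^\circ\le H$ of stage $j$. So the request was answered: $b_i^{-1}t_ja_i\in H_j\le H$ for all $i$, that is, $t_j\,a_iH=b_iH$ with $t_j\in\mathrm{SL}_n(\mathbf Z)$.

**Kernel.** $Z\le H$ is central in $\Gamma$, so it acts trivially on $\Gamma/H$. For the non-scalar element $\gamma_j$ we have $g_j\gamma_jg_j^{-1}\in E_j$, so $g_j\gamma_jg_j^{-1}\notin H$. This says $\gamma_jg_j^{-1}H\ne g_j^{-1}H$, so $\gamma_j$ acts nontrivially. Hence the kernel is $Z$.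

**Freeness.** By Proposition 4, each application that enlarges the group replaces the quotient by $Z$ with its free product with a nontrivial free group, starting from $H_0/Z=1$. So each $H_j/Z$ is free, with a basis extending the one of $H_{j-1}/Z$, and $H/Z$ is free on the union of these bases. In step (γ) a pair with $r=1$ always satisfies the coset condition, and there are infinitely many such $D_j$. So the rank is infinite.

**Number of subgroups.** Let $\omega\ne\omega'$ first differ at $j$, say $\omega_j=0$ and $\omega'_j=1$. Both constructions have the same $H_{j-1}$, $E_{j-1}$ and, by our fixed rules, the same $s_j$. Then $s_j\in H^\omega$, while $s_j$ belongs to the set $E_j$ of $\omega'$, so $s_j\notin H^{\omega'}$. Hence the $2^{\aleph_0}$ subgroups $H^\omega$ are distinct. As $\Gamma$ is countable, each conjugacy class of subgroups is countable, so the $H^\omega$ fall into $2^{\aleph_0}$ conjugacy classes. Choosing one $H^\omega$ from each class finishes the proof of Theorem B, and with it that of Theorem A. $\blacksquare$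

Since non-conjugate subgroups give non-isomorphic transitive actions, we have $2^{\aleph_0}$ pairwise non-isomorphic actions. Theorem B applies, for instance, to $\Gamma=\mathrm{SL}_n(A)$ for every countable subring $A\subset\mathbf R$ containing $1$.

## 8. Maximality, profinite density, and the size of the kernel

Let $H$ be one of the subgroups of Theorem B. The action on $\Gamma/H$ is $2$-transitive, hence primitive, so $H$ is a maximal subgroup of $\Gamma$, of infinite index. Since $H/Z$ is free, the central extension $1\to Z\to H\to H/Z\to1$ splits, and $H\cong Z\times F_\infty$, where $F_\infty$ is free of countably infinite rank. Moreover $H$ is profinitely dense in $\Gamma$: if $N\lhd\Gamma$ has finite index, then $NH$ contains the maximal subgroup $H$ and has finite index, so $NH\ne H$ and $NH=\Gamma$.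

The kernel in Theorem A is as small as it can be for a highly transitive action. A permutation $\sigma$ that commutes with a highly transitive group is trivial: if $\sigma x=y\ne x$, choose $\gamma$ in the group with $\gamma x=x$ and $\gamma y=z\notin\{x,y\}$; then $\gamma\sigma x=z$ but $\sigma\gamma x=y$. So the center always acts trivially.

There is no conflict with the theorem of Venkataramana and Willis–Shalom, because the closure of the image in Theorem A is $\mathrm{Sym}(\mathbf Z)$, which is not locally compact. That theorem does not extend from locally compact targets to $\mathrm{Sym}(\mathbf Z)$.
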